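\title{The diagonal dimension of principal \'etale groupoids:\\ an additive bound}

\begin{abstract}
Let $G$ be a principal, locally compact Hausdorff \'etale groupoid. We prove that the diagonal dimension of the inclusion $C_0(G^{(0)})\subset \mathrm C^*_r(G)$ is at least the maximum and at most the sum of two numbers: the dynamic asymptotic dimension of $G$, and the supremum of the covering dimensions of the compact subsets of $G^{(0)}$. In particular $\dim_{\mathrm{diag}}^{+1}\le \operatorname{dad}^{+1}(G)\cdot\dim^{+1}(G^{(0)})$, which answers a question of Li, Liao and Winter. We assume neither second countability, nor $\sigma$-compactness, nor compactness of the unit space.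
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a locally compact Hausdorff \'etale groupoid with nonempty unit space $G^{(0)}$ and range and source maps $r,s$. It is \emph{principal} if the only arrows $\gamma$ with $r(\gamma)=s(\gamma)$ are the units. A principal groupoid is an equivalence relation on $G^{(0)}$ that carries a topology of its own, and a function $f\in C_c(G)$ is a continuous family of matrices, one for each orbit, with rows and columns indexed by the points of the orbit. The reduced $\mathrm C^*$-algebra $A=\mathrm C^*_r(G)$ is a completion of this family of matrix algebras, and $D=C_0(G^{(0)})\subset A$ consists of the diagonal matrices (Section~\ref{sec:prelim} recalls the details). An approximation of $A$ by matrix algebras meets two obstacles: the orbits may be infinite, and the unit space may have positive dimension. The first obstacle is measured by the following number.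

\begin{definition}[Guentner--Willett--Yu \cite{GWY}]\label{def:dad}
The \emph{dynamic asymptotic dimension} $\operatorname{dad}(G)$ is the least $d\in\{0,1,2,\dots\}$ with the following property, and $\infty$ if there is no such $d$. For every open relatively compact $K\subseteq G$ there are open sets $U_0,\dots,U_d\subseteq G^{(0)}$ covering $s(K)\cup r(K)$ such that, for each $i$, the subgroupoid generated by $\{\gamma\in K:s(\gamma),r(\gamma)\in U_i\}$ is relatively compact in $G$.
\end{definition}

Think of $K$ as a set of allowed steps. A walk that uses allowed steps and stays inside one $U_i$ cannot go far. A compact groupoid has $\operatorname{dad}=0$, and the groupoid of the dyadic odometer has $\operatorname{dad}=1$ (Example~\ref{ex:odometer}).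

On the algebraic side, we regard every finite-dimensional $\mathrm C^*$-algebra $F$ as a direct sum of matrix algebras with a fixed system of matrix units, and we write $D_F$ for the span of the diagonal matrix units. A completely positive map $\varphi$ has \emph{order zero} if $\varphi(x)\varphi(y)=0$ whenever $x,y\ge0$ and $xy=0$. A \emph{normalizer} of a sub-$\mathrm C^*$-algebra $D\subset A$ is an element $n\in A$ with $nDn^*\subseteq D$ and $n^*Dn\subseteq D$.

\begin{definition}[Li--Liao--Winter \cite{LLW}]\label{def:diag}
Let $D\subset A$ be a sub-$\mathrm C^*$-algebra. One writes $\dim_{\mathrm{diag}}(D\subset A)\le d$ if there is a net $(F_\lambda,\psi_\lambda,\varphi_\lambda)_\lambda$ such that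
\begin{enumerate}
\item[(D1)] each $F_\lambda$ is a finite-dimensional $\mathrm C^*$-algebra, $\psi_\lambda\colon A\to F_\lambda$ is completely positive and contractive, and $\varphi_\lambda\colon F_\lambda\to A$ is completely positive;
\item[(D2)] $\varphi_\lambda\psi_\lambda(a)\to a$ in norm for every $a\in A$;
\item[(D3)] $F_\lambda=F_\lambda^{(0)}\oplus\dots\oplus F_\lambda^{(d)}$, where each $F_\lambda^{(i)}$ is a direct sum of some of the matrix summands of $F_\lambda$ and each $\varphi_\lambda|_{F_\lambda^{(i)}}$ is contractive and of order zero;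
\item[(D4)] $\psi_\lambda(D)\subseteq D_{F_\lambda}$;
\item[(D5)] $\varphi_\lambda$ maps every matrix unit of $F_\lambda$ to a normalizer of $D$ in $A$.
\end{enumerate}
The \emph{diagonal dimension} $\dim_{\mathrm{diag}}(D\subset A)$ is the least such $d$, and $\infty$ if there is none.
\end{definition}

We call the indices $i=0,\dots,d$ \emph{colors}. Conditions (D1)--(D3) alone say that the nuclear dimension of $A$ is at most $d$; conditions (D4) and (D5) ask that the approximation see the diagonal. Write $n^{+1}=n+1$, with $\infty+1=\infty$, and let a product or sum be $\infty$ if one of its terms is. Guentner, Willett and Yu showed that, in large generality, the nuclear dimension of a groupoid $\mathrm C^*$-algebra is bounded by a term of the form $\operatorname{dad}^{+1}(G)\cdot\dim^{+1}(G^{(0)})$, where $\dim$ is covering dimension \cite[Theorem~8.6]{GWY}. The following question comes from \cite{LLW}.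

\begin{quote}
\emph{Does every principal \'etale groupoid $G$ satisfy}
\[\dim_{\mathrm{diag}}^{+1}\big(C_0(G^{(0)})\subset \mathrm C^*_r(G)\big)\le\operatorname{dad}^{+1}(G)\cdot\dim^{+1}(G^{(0)})\,?\]
\end{quote}

The shape of the right-hand side has a simple source. Cover the relevant part of the unit space by $d+1$ regions over which the dynamics is relatively compact, and approximate over each region with $n+1$ colors, as one does for a space of dimension $n$; this costs $(d+1)(n+1)$ colors. The analogy with products of spaces suggests that this count is wasteful: the product of a $(d+1)$-colored cover of $[0,1]^d$ and an $(n+1)$-colored cover of $[0,1]^n$ has $(d+1)(n+1)$ colors, while $[0,1]^{d+n}$ has dimension $d+n$. We prove the estimate in the question, and then the additive bound that the analogy predicts, together with lower bounds. Put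
\[\dim_c(G^{(0)})=\sup\{\dim C: C\subseteq G^{(0)}\text{ compact}\};\]
then $\dim_c(G^{(0)})\le\dim(G^{(0)})$, see Section~\ref{sub:dim}.

\begin{theorem}\label{thm:product}
For every principal locally compact Hausdorff \'etale groupoid $G$,
\[\dim_{\mathrm{diag}}^{+1}\big(C_0(G^{(0)})\subset \mathrm C^*_r(G)\big)\le\operatorname{dad}^{+1}(G)\cdot\dim^{+1}(G^{(0)}).\]
\end{theorem}

\begin{theorem}\label{thm:main}
For every principal locally compact Hausdorff \'etale groupoid $G$,
\[\max\{\operatorname{dad}(G),\dim_c(G^{(0)})\}\le\dim_{\mathrm{diag}}\big(C_0(G^{(0)})\subset \mathrm C^*_r(G)\big)\le\operatorname{dad}(G)+\dim_c(G^{(0)}).\]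
\end{theorem}

Since $d+n+1\le(d+1)(n+1)$, the second theorem contains the first. We still prove Theorem~\ref{thm:product} directly, because it needs only part of the construction and shows where the additional work for the additive bound lies.

\begin{corollary}\label{cor:conseq}
Let $G$ be as above, $A=\mathrm C^*_r(G)$ and $D=C_0(G^{(0)})$.
\begin{enumerate}
\item[(a)] $\dim_{\mathrm{diag}}(D\subset A)<\infty$ if and only if $\operatorname{dad}(G)<\infty$ and $\dim_c(G^{(0)})<\infty$.
\item[(b)] If $\dim_c(G^{(0)})=0$, in particular if $G$ is ample, then $\dim_{\mathrm{diag}}(D\subset A)=\operatorname{dad}(G)$. If $\operatorname{dad}(G)=0$, then $\dim_{\mathrm{diag}}(D\subset A)=\dim_c(G^{(0)})$.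
\item[(c)] $\dim_{\mathrm{nuc}}A\le\dim_{\mathrm{diag}}(D\subset A)\le\operatorname{dad}(G)+\dim_c(G^{(0)})$.
\end{enumerate}
\end{corollary}

\begin{proof}
Everything is read off from Theorem~\ref{thm:main}. If $G$ is ample, then $G^{(0)}$ has a base of compact open sets, so a finite open cover of a compact $C\subseteq G^{(0)}$ is refined by a finite cover by clopen subsets of $C$, and these can be made disjoint; thus $\dim C\le0$.
\end{proof}

In the cases of (b) all bounds of Theorem~\ref{thm:main} are attained, and for principal groupoids (c) improves the product bound for nuclear dimension to an additive one. We do not claim that the additive bound is attained when both $\operatorname{dad}(G)$ and $\dim_c(G^{(0)})$ are positive.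

\begin{remark}\label{rem:principal}
The upper bounds fail without principality. Let $G$ be the group $\mathbb Z/2$, so that $\operatorname{dad}(G)=\dim(G^{(0)})=0$, $A\cong\mathbb C^2$ and $D=\mathbb C1$. Let $\varphi\colon F\to A$ be completely positive and satisfy (D3) and (D5). A positive normalizer $n$ has $n^2\in\mathbb C1$, so $\varphi(e_{ll})\in\mathbb C1$. For $l\ne l'$ in one summand, complete positivity gives $|\varphi(e_{ll'})|^2\le\varphi(e_{ll})\varphi(e_{l'l'})$ at both points of the spectrum of $A$, and the right side vanishes by order zero. Hence $\varphi(F)\subseteq\mathbb C1$, condition (D2) cannot hold, and $\dim_{\mathrm{diag}}(D\subset A)=\infty$.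
\end{remark}

Section~\ref{sec:towers} reduces the upper bounds to a topological problem: find towers in $G$ and functions on $G^{(0)}$ that can be colored with few colors. Section~\ref{sec:examples} solves this problem by hand in three examples, the last of which shows how $(d+1)(n+1)=4$ colors become $d+n+1=3$. Sections~\ref{sec:weights} and~\ref{sec:cuts} construct the functions in general, and Section~\ref{sec:colorings} colors them. Section~\ref{sec:lower}, which depends only on Section~\ref{sec:prelim}, proves the lower bounds.

\section{Preliminaries}\label{sec:prelim}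

From now on $G$ is a principal locally compact Hausdorff \'etale groupoid with $G^{(0)}\neq\emptyset$, $A=\mathrm C^*_r(G)$ and $D=C_0(G^{(0)})$. Supports are closed supports. We use without comment Urysohn's lemma and the fact that a compact subset of a locally compact Hausdorff space that is covered by open sets $U_1,\dots,U_k$ is a union of compact sets $Y_i\subseteq U_i$.

\subsection{Groupoids}
\'Etale means that $r$ and $s$ are local homeomorphisms. Then $G^{(0)}$ is open and closed in $G$, the maps $r,s$ are open, and products and inverses of open sets are open. Products of compact sets are compact. A \emph{bisection} is a subset $B\subseteq G$ on which $r$ and $s$ are injective; the open bisections form a base, and for an open bisection $B$ the maps $s|_B$ and $r|_B$ are homeomorphisms onto open sets. Put $G_x=s^{-1}(x)$. A compact set $L$ is covered by finitely many open bisections, so $\sup_x|G_x\cap L|<\infty$. We write $\langle S\rangle$ for the subgroupoid generated by $S\subseteq G$, which is open if $S$ is open, and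
\[G|_U=\{\gamma:s(\gamma),r(\gamma)\in U\},\qquad V\cdot U=r(V\cap s^{-1}(U))\qquad(U\subseteq G^{(0)},\ V\subseteq G).\]
For a subgroupoid $K$ we put $K^{(0)}=K\cap G^{(0)}$, and the \emph{$K$-orbit} of $x\in K^{(0)}$ is $K\cdot\{x\}$. Principality is mostly used in the following form: \emph{an arrow is determined by its source and range}. Indeed, if $\gamma,\gamma'$ have the same source and range, then $\gamma^{-1}\gamma'$ is a unit.

If a discrete group $\Gamma$ acts on a locally compact Hausdorff space $X$, the \emph{transformation groupoid} $\Gamma\ltimes X$ is the space $\Gamma\times X$ with $s(g,x)=x$, $r(g,x)=gx$ and $(g,hx)(h,x)=(gh,x)$. It is \'etale, and it is principal exactly when the action is free.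

\subsection{The reduced $\mathrm C^*$-algebra}
The space $C_c(G)$ is a $*$-algebra under convolution. For $x\in G^{(0)}$ the regular representation $\lambda_x$ on $\ell^2(G_x)$ is given by $\lambda_x(f)\delta_\beta=\sum_{\alpha\in G_x}f(\alpha\beta^{-1})\delta_\alpha$, and $A$ is the completion of $C_c(G)$ in the norm $\sup_x\|\lambda_x(f)\|$. To $a\in A$ we attach the function $a(\gamma)=\langle\lambda_{s(\gamma)}(a)\delta_{s(\gamma)},\delta_\gamma\rangle$ on $G$. It satisfies $\|a\|_\infty\le\|a\|$, and for $a\in C_c(G)$ it is the given function; hence it lies in $C_0(G)$. For $a,b\in A$ and $\alpha,\beta\in G_x$,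
\begin{equation}\label{eq:coeff}
\langle\lambda_x(a)\delta_\beta,\delta_\alpha\rangle=a(\alpha\beta^{-1}),\qquad a^*(\gamma)=\overline{a(\gamma^{-1})},\qquad (ab)(\gamma)=\sum_{\beta\in G_{s(\gamma)}}a(\gamma\beta^{-1})\,b(\beta).
\end{equation}
The first two formulas pass from $C_c(G)$ to $A$ by continuity. The third expands $\lambda_{s(\gamma)}(b)\delta_{s(\gamma)}$ in the basis $(\delta_\beta)$, and its terms are products of two square-summable families. Products of elements of $A$ always mean products in $A$. Elements of $D$ vanish off $G^{(0)}$, and for $b\in D$ we have $(ab)(\gamma)=a(\gamma)b(s(\gamma))$ and $(ba)(\gamma)=b(r(\gamma))a(\gamma)$. Two consequences: functions $u\in C_c(G^{(0)},[0,1])$ that equal $1$ on larger and larger compact sets form an approximate unit of $A$; and if $B$ is an open bisection and $f\in C_c(B)$, then for $b\in D$ the elements $fbf^*$ and $f^*bf$ lie in $C_c(r(B))$ and $C_c(s(B))$, so $f$ is a normalizer of $D$. Finally, the Schur test applied to the matrix $(f(\alpha\beta^{-1}))_{\alpha,\beta}$ gives, for $f\in C_c(G)$,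
\begin{equation}\label{eq:Inorm}
\|f\|\le\|f\|_I:=\max\Big\{\sup_x\sum_{s(\gamma)=x}|f(\gamma)|,\ \sup_x\sum_{r(\gamma)=x}|f(\gamma)|\Big\}.
\end{equation}

\subsection{Completely positive maps}
A completely positive map $\varphi$ on a unital $\mathrm C^*$-algebra has $\|\varphi\|=\|\varphi(1)\|$. If $\varphi\colon F\to A$ is completely positive of order zero and $F$ is unital, the structure theorem of Winter and Zacharias \cite{WZ} gives a $*$-homomorphism $\pi$ from $F$ to the multiplier algebra of $\mathrm C^*(\varphi(F))$ with $\varphi(x)=\varphi(1)\pi(x)=\pi(x)\varphi(1)$. We use it only through the resulting identity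
\begin{equation}\label{eq:orderzero}
\varphi(x)\varphi(y)=\varphi(1)\varphi(xy)\qquad(x,y\in F).
\end{equation}

\subsection{Covering dimension}\label{sub:dim}
A family of sets has \emph{order} at most $k$ if no point lies in more than $k$ of its members. A space $Y$ has $\dim Y\le n$ if every finite open cover has a finite open refinement of order at most $n+1$, and $\dim\emptyset=-1$. If $C\subseteq G^{(0)}$ is compact, then $\dim C\le\dim G^{(0)}$: extend the members of a finite open cover of $C$ to open subsets of $G^{(0)}$, add $G^{(0)}\setminus C$, refine, and restrict to $C$. For separable metrizable spaces we use four theorems from \cite[Chapter~1]{Eng}.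
\begin{enumerate}
\item[(E1)] \emph{Subspaces.} If $Y\subseteq T$, then $\dim Y\le\dim T$.
\item[(E2)] \emph{Sums.} A finite union of closed subsets of dimension at most $a$ has dimension at most $a$.
\item[(E3)] \emph{Decomposition.} If $\dim T\le a$ and $a\ge0$, then $T=T'\cup T''$ with $\dim T'\le0$ and $\dim T''\le a-1$.
\item[(E4)] \emph{Separation.} If $T'\subseteq M$ has $\dim T'\le0$ and $E,E'\subseteq M$ are disjoint closed sets, there are disjoint open sets $P\supseteq E$ and $P'\supseteq E'$ with $T'\subseteq P\cup P'$.
\end{enumerate}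

\begin{lemma}\label{lem:dim}
Let $M$ be a compact metrizable space.
\begin{enumerate}
\item[(a)] Let $E\subseteq O\subseteq M$ with $E$ compact and $O$ open, and let $T\subseteq M$ be closed with $\dim T\le a$, $a\ge0$. There is an open set $P$ with $E\subseteq P\subseteq\overline P\subseteq O$ and $\dim(\partial P\cap T)\le a-1$.
\item[(b)] Let $\omega_1,\dots,\omega_k$ be continuous injective maps into $M$ with compact domains $Y_1,\dots,Y_k\subseteq M$, and let $T_1,\dots,T_k\subseteq M$ be closed of dimension at most $a$. Then $\bigcup_i\omega_i(T_i\cap Y_i)$ is compact of dimension at most $a$.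
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $T=T'\cup T''$ as in (E3) and apply (E4) to $T'$, $E$ and $E'=M\setminus O$. Since $P'$ is open and disjoint from $P$, it is disjoint from $\overline P$; hence $\overline P\subseteq O$, and $\partial P=\overline P\setminus P$ misses $P\cup P'\supseteq T'$. So $\partial P\cap T\subseteq T''$, and (E1) applies.

(b) Each $\omega_i(T_i\cap Y_i)$ is compact and homeomorphic to a subspace of $T_i$; apply (E1) and (E2).
\end{proof}

\section{From towers to approximations}\label{sec:towers}

A copy of $M_k$ that is compatible with $D$ should come from a part of $G$ that looks like a space times the full equivalence relation on $k$ points. Let $K\subseteq G$ be an open subgroupoid. A function $h$ on $G^{(0)}$ is \emph{$K$-invariant} if $h(s(\gamma))=h(r(\gamma))$ for all $\gamma\in K$, and a set is $K$-invariant if its indicator function is.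

\begin{definition}
A \emph{$K$-tower} is a nonempty $K$-invariant open set $W\subseteq K^{(0)}$ with a partition $W=W_1\sqcup\dots\sqcup W_k$ into open sets, the \emph{levels}, such that every $K$-orbit in $W$ meets each level in exactly one point. We put $K^W_{ll'}=\{\gamma\in K:s(\gamma)\in W_{l'},\ r(\gamma)\in W_l\}$.
\end{definition}

\begin{lemma}\label{lem:tower}
Let $\mathcal W$ be a finite family of pairwise disjoint $K$-towers with union $O$.
\begin{enumerate}
\item[(a)] The sets $K^W_{ll'}$ are pairwise disjoint open bisections with $s(K^W_{ll'})=W_{l'}$, $r(K^W_{ll'})=W_l$ and $(K^W_{ll'})^{-1}=K^W_{l'l}$. If $\alpha\in K^W_{ll'}$ and $\beta\in K^{W'}_{mm'}$ are composable, then $W=W'$, $l'=m$ and $\alpha\beta\in K^W_{lm'}$. Every $\gamma\in K^W_{lm'}$ is uniquely a product $\alpha\beta$ with $\alpha\in K^W_{ll'}$ and $\beta\in K^W_{l'm'}$.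
\item[(b)] For every compact $Y\subseteq O$ there is a continuous $K$-invariant $g\colon G^{(0)}\to[0,1]$ with compact support in $O$ and $g=1$ on $Y$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $x\in W_{l'}$. Its $K$-orbit meets $W_l$ in one point $y$, and by principality there is only one arrow from $x$ to $y$. So $s$ maps $K^W_{ll'}$ bijectively onto $W_{l'}$, and inversion gives the statement for $r$. The levels of all towers are pairwise disjoint, which gives disjointness and the statement on composable pairs. Given $\gamma\in K^W_{lm'}$, the factor $\beta$ must be the element of $K^W_{l'm'}$ with source $s(\gamma)$, and then $\alpha=\gamma\beta^{-1}$ lies in $K^W_{ll'}$.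

(b) The levels partition $O$ into finitely many open sets, so each level is closed in $O$ and meets $Y$ in a compact set. Fix $W$. The bisection $K^W_{1l}$ defines a homeomorphism $\kappa_l\colon W_l\to W_1$, which sends a point to the point of $W_1$ in its orbit. Choose $c\in C_c(W_1,[0,1])$ equal to $1$ on $\bigcup_l\kappa_l(Y\cap W_l)$ and put $g=c\circ\kappa_l$ on $W_l$. Do this for every $W$ and put $g=0$ off $O$. Then $g$ is constant on each orbit in $O$ and vanishes on the orbits outside the invariant set $O$, and its support is the compact union of the sets $\kappa_l^{-1}(\operatorname{supp}c)$.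
\end{proof}

By \emph{approximation data} we mean a triple $(\mathcal F,L,\varepsilon)$ where $\mathcal F\subseteq C_c(G)$ is finite, $\varepsilon>0$, and $L\subseteq G$ is compact with $L=L^{-1}$, $s(L)\subseteq L$ and $\operatorname{supp}f\subseteq L$ for $f\in\mathcal F$. Every $\mathcal F$ admits such an $L$: with $L_0=\bigcup_{f\in\mathcal F}\operatorname{supp}f$ take $L=L_0\cup L_0^{-1}\cup s(L_0)\cup r(L_0)$. Put $\kappa=\sup_x|G_x\cap L|<\infty$. As $L=L^{-1}$, the range fibers also meet $L$ in at most $\kappa$ arrows.

A tower approximates $f$ by sampling it on one orbit and spreading the sample over the tower. Two things are lost. The arrows of $L$ outside $K$ are not seen; we hide them with a weight $v$ that is almost invariant along $L$ and small wherever such an arrow starts. And the tower has a boundary, where the spread sample would be discontinuous; we damp it with a function $h$, which has to be exactly $K$-invariant for the spreading map to have order zero.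

\begin{definition}\label{def:piece}
A \emph{piece} for the data $(\mathcal F,L,\varepsilon)$ is a quadruple $(v,K,h,\mathcal W)$ such that
\begin{enumerate}
\item[(P1)] $v\in C_c(G^{(0)},[0,1])$ and $|v(s(\gamma))-v(r(\gamma))|\le\varepsilon$ for $\gamma\in L$;
\item[(P2)] $K$ is an open subgroupoid of $G$ containing $L\cap G|_{\operatorname{supp}v}$;
\item[(P3)] $\mathcal W$ is a finite family of pairwise disjoint $K$-towers, and $h\colon G^{(0)}\to[0,1]$ is continuous and $K$-invariant with compact support in the union of $\mathcal W$;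
\item[(P4)] for $W\in\mathcal W$ and all $l,l'$ we have $|f(\gamma)-f(\gamma')|<\varepsilon$ for $f\in\mathcal F$ and $\gamma,\gamma'\in K^W_{ll'}$, and $|v(x)-v(x')|<\varepsilon$ for $x,x'\in W_l$.
\end{enumerate}
\end{definition}

\begin{lemma}\label{lem:piece}
Let $(v,K,h,\mathcal W)$ be a piece. There are a finite-dimensional $\mathrm C^*$-algebra $F$, a completely positive contraction $\psi\colon A\to F$ with $\psi(D)\subseteq D_F$, and a completely positive order zero map $\varphi\colon F\to A$ that sends matrix units to normalizers of $D$, such that $\varphi(1)=h$, every element of $\varphi(F)$ vanishes off $G|_{\{h>0\}}$, and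
\[\|\varphi\psi(f)-fhv\|\le2\kappa\varepsilon(1+2\|f\|_\infty)\qquad(f\in\mathcal F).\]
\end{lemma}

\begin{proof}
Let $F=\bigoplus_{W\in\mathcal W}M_{k_W}$, where $k_W$ is the number of levels of $W$, with matrix units $e^W_{ll'}$.

\emph{Sampling.} In each $W$ fix a $K$-orbit $\{x_1,\dots,x_{k_W}\}$ with $x_l\in W_l$, and let $\gamma_{ll'}\in K^W_{ll'}$ be the arrow from $x_{l'}$ to $x_l$. Let the $W$-component of $\psi(a)$ be the matrix with entries $v(x_l)^{1/2}a(\gamma_{ll'})v(x_{l'})^{1/2}$. Since $\gamma_{l1}\gamma_{l'1}^{-1}=\gamma_{ll'}$, formula \eqref{eq:coeff} shows that this is the compression of $\lambda_{x_1}(v^{1/2}av^{1/2})$ to the span of the vectors $\delta_{\gamma_{l1}}$. So $\psi$ is completely positive and contractive. For $l\ne l'$ the arrow $\gamma_{ll'}$ is not a unit, so $\psi(D)\subseteq D_F$.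

\emph{Spreading.} Let $g$ be a continuous $K$-invariant function with compact support in the union of $\mathcal W$. Let $\varphi^g(e^W_{ll'})$ be the function that equals $g\circ s$ on $K^W_{ll'}$ and $0$ elsewhere. It lies in $C_c(K^W_{ll'})$ because $\operatorname{supp}g\cap W_{l'}$ is compact; in particular it is a normalizer. Extend $\varphi^g$ linearly to $F$. We claim that
\[\varphi^g(x)\varphi^{g'}(y)=\varphi^{gg'}(xy),\qquad\varphi^g(x)^*=\varphi^{\bar g}(x^*).\]
By Lemma~\ref{lem:tower}(a), the product $\varphi^g(e^W_{ll'})\varphi^{g'}(e^{W'}_{mm'})$ vanishes unless $W=W'$ and $l'=m$. In that case it vanishes off $K^W_{lm'}$, and its value at $\gamma=\alpha\beta$ is $g(s(\alpha))g'(s(\beta))=g(s(\gamma))g'(s(\gamma))$, because $s(\alpha)=r(\beta)$ and $s(\beta)=s(\gamma)$ lie in one $K$-orbit. The adjoint of $\varphi^g(e^W_{ll'})$ is $\bar g\circ r=\bar g\circ s$ on $K^W_{l'l}$. Now put $\varphi=\varphi^h$. For a square matrix $X$ over $F$, the entrywise image of $X^*X$ under $\varphi$ is $Y^*Y$, where $Y$ is the entrywise image of $X$ under $\varphi^{\sqrt h}$;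 so $\varphi$ is completely positive. It has order zero since $\varphi(x)\varphi(y)=\varphi^{h^2}(xy)$. Also $\varphi(1)=h$, and $\varphi(e^W_{ll'})(\gamma)\ne0$ forces $h(s(\gamma))=h(r(\gamma))>0$.

\emph{Estimate.} Fix $f\in\mathcal F$ and put $f'=\varphi\psi(f)$ and $f''=fhv$, so that $f''(\gamma)=f(\gamma)h(s(\gamma))v(s(\gamma))$. We show first that $|f'-f''|\le\varepsilon(1+2\|f\|_\infty)$ pointwise. For $\gamma\in K^W_{ll'}$ we have $f'(\gamma)=h(s(\gamma))\,\nu\,f(\gamma_{ll'})$, where $\nu$ is the geometric mean of $v(x_l)$ and $v(x_{l'})$, and $|f(\gamma_{ll'})-f(\gamma)|<\varepsilon$ by (P4).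
\begin{itemize}
\item Let $\gamma\in K^W_{ll'}\cap L$. By (P4), $|v(x_{l'})-v(s(\gamma))|<\varepsilon$ and $|v(x_l)-v(r(\gamma))|<\varepsilon$, so (P1) gives $|v(x_l)-v(s(\gamma))|\le2\varepsilon$. As $\nu$ lies between $v(x_l)$ and $v(x_{l'})$, we get $|\nu-v(s(\gamma))|\le2\varepsilon$ and $|f'-f''|(\gamma)\le\varepsilon+2\varepsilon\|f\|_\infty$.
\item Let $\gamma\in K^W_{ll'}\setminus L$. Then $f(\gamma)=0=f''(\gamma)$ and $|f'(\gamma)|\le|f(\gamma_{ll'})|<\varepsilon$.
\item Let $\gamma$ lie in no $K^W_{ll'}$. Then $f'(\gamma)=0$. Suppose $f''(\gamma)\ne0$, so that $\gamma\in L$, $v(s(\gamma))>0$, and $s(\gamma)$ lies in some $W\in\mathcal W$. If $v(r(\gamma))>0$, then $\gamma\in K$ by (P2) and $r(\gamma)\in W$ by invariance, so $\gamma$ lies in some $K^W_{ll'}$, which is excluded. Hence $v(r(\gamma))=0$, so $v(s(\gamma))\le\varepsilon$ by (P1) and $|f''(\gamma)|\le\varepsilon\|f\|_\infty$.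
\end{itemize}
On each source or range fiber $f''$ is nonzero at no more than $\kappa$ arrows. The same holds for $f'$. The arrows with source $x\in W_{l'}$ at which $f'$ can be nonzero are one arrow in $K^W_{ll'}$ for each $l$ with $\gamma_{ll'}\in L$, and these $\gamma_{ll'}$ are distinct elements of $G_{x_{l'}}\cap L$; for range fibers exchange the roles of $l$ and $l'$. So $f'-f''$ is nonzero at no more than $2\kappa$ arrows per fiber, and \eqref{eq:Inorm} gives the estimate.
\end{proof}

\begin{proposition}\label{prop:criterion}
Let $m\ge0$ be an integer. Suppose that for every finite $\mathcal F\subseteq C_c(G)$ there are a set $L$ as in the definition of approximation data and an integer $p$ such that for every $\varepsilon>0$ there exist pieces $(v_\pi,K_\pi,h_\pi,\mathcal W_\pi)_{\pi\in\Pi}$ for $(\mathcal F,L,\varepsilon)$ with $|\Pi|\le p$ and a map $\chi\colon\Pi\to\{0,\dots,m\}$ satisfying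
\begin{enumerate}
\item[(i)] $1-\varepsilon\le\sum_\pi h_\pi v_\pi\le1$ on $s(L)$;
\item[(ii)] $h_\pi h_{\pi'}=0$ whenever $\pi\ne\pi'$ and $\chi(\pi)=\chi(\pi')$.
\end{enumerate}
Then $\dim_{\mathrm{diag}}(D\subset A)\le m$.
\end{proposition}

\begin{proof}
Take $(F_\pi,\psi_\pi,\varphi_\pi)$ from Lemma~\ref{lem:piece}. Let $F^{(i)}=\bigoplus_{\chi(\pi)=i}F_\pi$, $F=\bigoplus_iF^{(i)}$, $\psi=\bigoplus_\pi\psi_\pi$ and $\varphi=\sum_\pi\varphi_\pi$. Then (D1), (D4) and (D5) hold. If $\pi\ne\pi'$ have the same color, then $\{h_\pi>0\}$ and $\{h_{\pi'}>0\}$ are disjoint, so $\varphi_\pi(x)\varphi_{\pi'}(y)=0$ by \eqref{eq:coeff}. Hence $\varphi|_{F^{(i)}}$ has order zero, and it is contractive because it maps the unit to $\sum_{\chi(\pi)=i}h_\pi\le1$. This is (D3). By (i), $f-\sum_\pi fh_\pi v_\pi$ is supported in $L$ and bounded pointwise by $\varepsilon\|f\|_\infty$, so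
\[\|\varphi\psi(f)-f\|\le2p\kappa\varepsilon(1+2\|f\|_\infty)+\kappa\varepsilon\|f\|_\infty\qquad(f\in\mathcal F).\]
Since $p$ and $\kappa$ do not depend on $\varepsilon$, for every $\delta>0$ we obtain a triple with error at most $\delta$ on $\mathcal F$. Index these triples by the pairs $(\mathcal F,\delta)$. Then $\varphi\psi(f)\to f$ for $f\in C_c(G)$, and (D2) follows because $\|\varphi\psi\|\le m+1$ and $C_c(G)$ is dense in $A$.
\end{proof}

\section{Three examples}\label{sec:examples}

\begin{example}[cutting: $\operatorname{dad}=0$, $\dim=1$]\label{ex:circle}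
Let $\mathbb Z/2$ act on the circle $\mathbb T$ by $z\mapsto-z$, and let $G=\mathbb Z/2\ltimes\mathbb T$. It is compact, so $\operatorname{dad}(G)=0$, and we may take $L=K=G$ and $v=1$. The unit space is not a tower: it is connected, so it is not the disjoint union of two open levels. We cut it. Let $Z_0$ be the set of $2\mu$-th roots of unity and $Z_1=e^{\pi i/(2\mu)}Z_0$. Both sets are invariant and $Z_0\cap Z_1=\emptyset$. The $2\mu$ arcs of $\mathbb T\setminus Z_a$ form $\mu$ towers $I\sqcup(-I)$ with two levels; call this family $\mathcal W_a$. Choose a continuous even function $g\colon\mathbb T\to[0,1]$ that equals $1$ near $Z_0$ and $0$ near $Z_1$, and put $h_0=1-g$ and $h_1=g$. For large $\mu$, (P4) holds by uniform continuity, so $(1,G,h_a,\mathcal W_a)$, $a=0,1$, are pieces with $h_0+h_1=1$. Giving them different colors yields $\dim_{\mathrm{diag}}\le1$.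
\end{example}

\begin{example}[weighting: $\operatorname{dad}=1$, $\dim=0$]\label{ex:odometer}
Let $\mathbb Z$ act by addition on the compact group $X$ of $2$-adic integers, and let $G=\mathbb Z\ltimes X$. The action is free. A subset of $G$ is relatively compact exactly when it lies in some $L_R=\{-R,\dots,R\}\times X$. The set $L_1$ generates $G$, so $\operatorname{dad}(G)\ne0$. Given $R$, let $m=2^k\ge8R$, let $\rho(x)\in\{0,\dots,m-1\}$ be the residue of $x$ modulo $m$, put $\rho'(x)=\rho(x+m/2)$, and let $t(x)\in[0,\frac12]$ be the distance from $\rho(x)/m$ to $\mathbb Z$. The sets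
\[K^0=\{(n,x):\rho(x+n)=\rho(x)+n\},\qquad K^1=\{(n,x):\rho'(x+n)=\rho'(x)+n\}\]
are compact open subgroupoids, and $X$ is a $K^i$-tower whose levels are the residue classes $\rho^{-1}(j)$. If $(n,x)\in L_R\setminus K^0$, then $\rho(x)+n<0$ or $\rho(x)+n\ge m$, so $t(x)\le R/m\le\frac18$. The same argument with $x+m/2$ in place of $x$ shows $t(x)\ge\frac38$ for $(n,x)\in L_R\setminus K^1$. So $U_0=\{t>\frac18\}$ and $U_1=\{t<\frac38\}$ satisfy $L_R\cap G|_{U_i}\subseteq K^i$, and $\operatorname{dad}(G)=1$. Fix a partition of unity $w_0,w_1$ on $[0,\frac12]$ subordinate to $(\frac18,\frac12]$ and $[0,\frac38)$, and put $v_i=w_i\circ t$. Along $L_R$ the function $t$ changes by at most $R/m$, so (P1) holds for large $m$. The arrows of $K^i$ between two given levels share their first coordinate and have sources in one residue class modulo $2^k$, and $v_i$ is constant on levels, so (P4) holds for large $m$. The two pieces $(v_i,K^i,1,\{X\})$ give $\dim_{\mathrm{diag}}\le1$.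
\end{example}

\begin{example}[three colors in place of four]\label{ex:product}
Let $G=(\mathbb Z\ltimes X)\times\mathbb T$, where $\mathbb T$ consists of units only, and let $L=L_R\times\mathbb T$. The argument of Example~\ref{ex:odometer} gives $\operatorname{dad}(G)=1$. The unit space $X\times\mathbb T$ has dimension $1$: it contains a circle, and every open cover is refined by a cover of order $2$ by products of residue classes and arcs. Combining the two examples gives four pieces with weights $v_i$ and damping functions $h_a$. No two of them can share a color, because the damping functions on $X\times\mathbb T$ are $h_0,h_0,h_1,h_1$ and $h_0h_1\ne0$.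

We use more pieces and fewer colors. Index three clopen regions of $X$ by the nonempty subsets $\sigma$ of $\{0,1\}$:
\[O_{\{0\}}=\{t>\tfrac14\},\qquad O_{\{0,1\}}=\{\tfrac18<t<\tfrac38\},\qquad O_{\{1\}}=\{t<\tfrac14\}.\]
The regions $O_{\{0\}}$ and $O_{\{1\}}$ are disjoint, and $O_\sigma\subseteq U_{\min\sigma}$. Let $v_\sigma=w_\sigma\circ t$ for a partition of unity $(w_\sigma)$ on $[0,\frac12]$ subordinate to $(\frac14,\frac12]$, $(\frac18,\frac38)$, $[0,\frac14)$, and let $K_\sigma=K^{\min\sigma}|_{O_\sigma}\times\mathbb T$. For an arc $I$ the set $O_\sigma\times I$ is a $K_\sigma$-tower with levels $\rho^{-1}(j)\times I$, $\rho^{-1}(j)\subseteq O_\sigma$. Choose continuous $g',g\colon\mathbb T\to[0,1]$ that vanish near $Z_1$, with $g'=1$ near $Z_0$ and $g=1$ on $\operatorname{supp}g'$. Put $g_{\{0,1\}}=g'$, $g_{\{0\}}=g_{\{1\}}=g$, and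
\[h_{\sigma,0}=1_{O_\sigma}\otimes(1-g_\sigma),\qquad h_{\sigma,1}=1_{O_\sigma}\otimes g_\sigma .\]
The function $h_{\sigma,a}$ is supported in the towers over the arcs of $\mathbb T\setminus Z_a$, and for large $m$ and $\mu$ we get six pieces with $\sum_{\sigma,a}h_{\sigma,a}v_\sigma=1$. Give $(\sigma,a)$ the color $a+2-|\sigma|$. Color $0$ contains only $(\{0,1\},0)$. Color $2$ contains $(\{0\},1)$ and $(\{1\},1)$, which live over disjoint regions. Color $1$ contains $(\{0\},0)$, $(\{1\},0)$ and $(\{0,1\},1)$, and the last is orthogonal to the first two because $(1-g)g'=0$; see Figure~\ref{fig:bars}. Hence $\dim_{\mathrm{diag}}\le2$.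
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[line width=1.6pt]
\draw[thin] (-0.9,0)--(-0.9,3);
\fill (-0.9,1.5) circle (2pt) node[left]{$c$};
\draw[thin,dashed] (-0.5,1)--(7,1);
\draw[thin,dashed] (-0.5,2)--(7,2);
\foreach \x in {0,5.5}{
  \draw (\x,0)--(\x,1) (\x,2)--(\x,3);
  \node[left] at (\x,0.4){$1$}; \node[left] at (\x,2.6){$1$};
  \draw (\x+0.8,0.6)--(\x+0.8,2.4);
  \node[right] at (\x+0.8,1.5){$2$};
}
\draw (2.75,0)--(2.75,1.35) (2.75,1.65)--(2.75,3);
\node[left] at (2.75,0.4){$0$}; \node[left] at (2.75,2.6){$0$};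
\draw (3.55,1.2)--(3.55,1.8);
\node[right] at (3.55,1.5){$1$};
\node at (0.4,-0.4){$\sigma=\{0\}$};
\node at (3.15,-0.4){$\sigma=\{0,1\}$};
\node at (5.9,-0.4){$\sigma=\{1\}$};
\end{tikzpicture}
\caption{The odometer times a circle. The vertical direction is a short arc of the circle around a cut point $c$. In the column of $\sigma$ the broken bar is the support of $1-g_\sigma$ and the unbroken bar is the support of $g_\sigma$; the numbers are colors. The outer columns lie over disjoint regions of the odometer, and the middle column overlaps both. Three colors suffice because the short bar of color $1$ fits into the gap between the dashed lines.}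
\label{fig:bars}
\end{figure}

The general proof follows Example~\ref{ex:product}, with four new difficulties.
\begin{enumerate}
\item[(i)] The set $L$ may generate a subgroupoid that is not relatively compact, and there is no coordinate $t$. Section~\ref{sec:weights} builds almost invariant weights from Definition~\ref{def:dad}.
\item[(ii)] The resulting subgroupoids $H_\sigma$ are relatively compact but need not be compact, so the size of their orbits can jump, and they can be twisted as in Example~\ref{ex:circle}. We need $n+1$ invariant cuts with empty intersection, off which the groupoid splits into fine towers.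
\item[(iii)] Different $\sigma$ have different groupoids, hence different cuts. For $\sigma\subsetneq\tau$ the function $g_\sigma$ has to equal $1$ on the support of $g_\tau$ and to vanish near the cut for $\sigma$. So $g_\tau$ has to avoid the cut for $\sigma$ as well and, being invariant for the groupoid of $\tau$, also its saturation under that groupoid.
\item[(iv)] Cuts in general position come from Lemma~\ref{lem:dim}, which needs a metrizable space.
\end{enumerate}
Section~\ref{sec:cuts} deals with (ii)--(iv).

\section{Almost invariant functions}\label{sec:weights}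

The sets $U_i$ of Definition~\ref{def:dad} have sharp edges. To soften them we thicken $U_i$ by $t-1$ steps of $L$ and let a function decrease by $1/t$ per step. The price is that Definition~\ref{def:dad} has to be applied to walks of $2t-1$ steps.

\begin{lemma}\label{lem:weights}
Let $\operatorname{dad}(G)\le d<\infty$, let $L\subseteq G$ be compact with $L=L^{-1}$ and $s(L)\subseteq L$, and let $\varepsilon>0$. There are $q_0,\dots,q_d\in C_c(G^{(0)},[0,1])$ and open relatively compact subgroupoids $H_0,\dots,H_d$ of $G$ such that
\begin{enumerate}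
\item[(a)] $|q_i(s(\gamma))-q_i(r(\gamma))|\le\varepsilon$ for $\gamma\in L$;
\item[(b)] $\operatorname{supp}q_i\subseteq H_i^{(0)}$ and $L\cap G|_{H_i^{(0)}}\subseteq H_i$;
\item[(c)] $\max_iq_i=1$ on $s(L)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Choose an open relatively compact $V_0\supseteq L$ and put $V=V_0\cup V_0^{-1}\cup s(V_0)\cup r(V_0)$. Then $V$ is open and relatively compact, $V=V^{-1}$ and $s(V)\subseteq V$. Put $V^0=s(V)$. The powers $V^j$ are open, relatively compact and symmetric, $s(V^j)=r(V^j)=s(V)$, and $V^j\subseteq V^{j+1}$ since $\gamma=\gamma\,s(\gamma)$. Let $t\ge1$ be an integer with $1/t\le\varepsilon$. Definition~\ref{def:dad}, applied to $V^{2t-1}$, gives open sets $U_0,\dots,U_d$ covering $s(V)$ such that $H_i'=\langle V^{2t-1}\cap G|_{U_i}\rangle$ is relatively compact. Replacing $U_i$ by $U_i\cap s(V)$ only shrinks $H_i'$, so we assume $U_i\subseteq s(V)$. Choose compact $Y_i\subseteq U_i$ with $s(L)\subseteq\bigcup_iY_i$.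

Fix $i$. The open sets $V^j\cdot U_i$ increase with $j$, start with $V^0\cdot U_i=U_i$, and satisfy $V\cdot(V^j\cdot U_i)\subseteq V^{j+1}\cdot U_i$. Choose $c_0\in C_c(U_i,[0,1])$ with $c_0=1$ on $Y_i$. Recursively, with $C_j=\operatorname{supp}c_j$, choose $c_{j+1}\in C_c(V^{j+1}\cdot U_i,[0,1])$ equal to $1$ on the compact set $C_j\cup L\cdot C_j$. Then $Y_i\subseteq C_0\subseteq C_1\subseteq\cdots$, and $q_i=\frac1t\sum_{j=0}^{t-1}c_j$ equals $1$ on $Y_i$. This gives (c).

Let $\gamma\in L$, $x=s(\gamma)$, $y=r(\gamma)$. If $q_i(x)>0$, let $j$ be least with $c_j(x)>0$, so $q_i(x)\le(t-j)/t$. Since $y\in L\cdot C_j\subseteq C_{j+1}$, we have $c_{j'}(y)=1$ for all $j'>j$, so $q_i(y)\ge(t-1-j)/t$. Thus $q_i(x)-q_i(y)\le1/t$, and this is trivial if $q_i(x)=0$. Applying the same to $\gamma^{-1}\in L$ gives (a).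

Let $U_i^+=V^{t-1}\cdot U_i\supseteq C_{t-1}\supseteq\operatorname{supp}q_i$ and $H_i=\langle V\cap G|_{U_i^+}\rangle$. This open subgroupoid has unit space $U_i^+$, because $U_i^+\subseteq s(V)\subseteq V$, and (b) holds since $L\subseteq V$. An element of $H_i$ is a product $\gamma=\gamma_1\cdots\gamma_l$ with $\gamma_k\in V\cap G|_{U_i^+}$. Choose $\alpha_0,\dots,\alpha_l\in V^{t-1}$ with sources in $U_i$, $r(\alpha_0)=r(\gamma_1)$ and $r(\alpha_k)=s(\gamma_k)$ for $k\ge1$. Then $\alpha_{k-1}^{-1}\gamma_k\alpha_k\in V^{2t-1}\cap G|_{U_i}$ and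
\[\gamma=\alpha_0(\alpha_0^{-1}\gamma_1\alpha_1)\cdots(\alpha_{l-1}^{-1}\gamma_l\alpha_l)\alpha_l^{-1}\in V^{t-1}H_i'V^{t-1},\]
which is relatively compact.
\end{proof}

\section{Cuts in general position}\label{sec:cuts}

\begin{proposition}\label{prop:cuts}
Let $n=\dim_c(G^{(0)})<\infty$, let $(\mathcal F,L,\varepsilon)$ be approximation data, and let $\Sigma$ be a finite set with a strict partial order $\prec$, possibly the empty relation. For $\sigma\in\Sigma$ let $v_\sigma$ satisfy \textup{(P1)}, and let $H_\sigma$ be an open relatively compact subgroupoid with $\operatorname{supp}v_\sigma\subseteq H_\sigma^{(0)}$ and $L_\sigma:=L\cap G|_{\operatorname{supp}v_\sigma}\subseteq H_\sigma$. Then there are pieces $(v_\sigma,K_{\sigma,a},h_{\sigma,a},\mathcal W_{\sigma,a})$, for $\sigma\in\Sigma$ and $0\le a\le n$, with $K_{\sigma,a}\subseteq H_\sigma$, such that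
\begin{enumerate}
\item[(a)] $\sum_{a=0}^nh_{\sigma,a}=1$ on $\operatorname{supp}v_\sigma$;
\item[(b)] $h_{\sigma,a}h_{\tau,j}=0$ whenever $\sigma\prec\tau$ and $0\le a<j\le n$.
\end{enumerate}
\end{proposition}

Theorem~\ref{thm:product} needs only the empty order; then (b) is void and the sets $Z^+$ below equal the sets $Z$. The proof occupies the rest of this section. The idea is to replace $H_\sigma$ by subgroupoids that are generated by finitely many bisections, each restricted to an adjustable open \emph{window}. The orbit structure of such a subgroupoid can change only where an orbit meets the boundary of a window, and boundaries can be put in general position.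

Let $H=\bigcup_\sigma H_\sigma$ and let $X$ be the closure of $H\cap G^{(0)}$. If $H=\emptyset$, take $h_{\sigma,a}=0$; so assume $H\neq\emptyset$. The sets $\overline H$ and $X$ are compact, $\dim X\le n$, and $s(\overline H)\cup r(\overline H)\subseteq X$. Fix $N\ge1$ with $|G_x\cap\overline H|\le N$ for all $x$; every $H_\sigma$-orbit has at most $N$ points. An open subset of $X$ that is contained in some $H^{(0)}_\sigma$ is open in $H^{(0)}_\sigma$, hence in $G^{(0)}$; we use this for all preimages $p^{-1}(\,\cdot\,)$ below.

\subsection{Bisections and control functions}\label{sub:control}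
Choose $\theta_\sigma\in C_c(H_\sigma^{(0)},[0,1])$ with $\theta_\sigma=1$ on $\operatorname{supp}v_\sigma$. Each $\gamma$ in the compact set $L_\sigma$ lies in an open bisection $B'\subseteq H_\sigma$ with $s(B')\cup r(B')\subseteq\{\theta_\sigma>\frac12\}$. So there are finitely many such bisections $B_i'$ and functions $0\le b_i\in C_c(B_i')$, indexed by $i\in I_\sigma$, such that the open bisections $B_i=\{b_i>0\}$ cover $L_\sigma$. We take the index sets $I_\sigma$ disjoint and put $I=\bigcup_\sigma I_\sigma$. Let $\beta_i\colon s(B_i')\to r(B_i')$ be the homeomorphism $s(\gamma)\mapsto r(\gamma)$, and let $b_i^s=b_i\circ(s|_{B_i'})^{-1}$ and $b_i^r=b_i\circ(r|_{B_i'})^{-1}$, extended by $0$. Then $s(B_i)=\{b_i^s>0\}$ and $r(B_i)=\{b_i^r>0\}$. The formulas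
\[\Lambda_i(c)=b_i^s\cdot(c\circ\beta_i),\qquad\Lambda_i'(c)=b_i^r\cdot(c\circ\beta_i^{-1}),\]
extended by $0$, define bounded linear maps $C(X)\to C(X)$, since $b_i^s$ and $b_i^r$ have compact supports in the open sets $s(B_i')$ and $r(B_i')$.

Next we encode (P4) in finitely many functions on $X$; this step rests on principality. On the compact set $\overline H\setminus G^{(0)}$ we have $s(\gamma)\ne r(\gamma)$. The set $\Xi$ of pairs $(\gamma,\gamma')\in\overline H\times\overline H$ with $|f(\gamma)-f(\gamma')|\ge\varepsilon$ for some $f\in\mathcal F$ is compact, and on it $\gamma\ne\gamma'$, so $s(\gamma)\ne s(\gamma')$ or $r(\gamma)\ne r(\gamma')$. Continuous functions separate the points of $X$, so by compactness there are a finite set $\mathcal C_0\subseteq C(X)$ containing all $v_\sigma|_X$ and a number $0<\eta\le\varepsilon$ with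
\begin{align}
\max_{c\in\mathcal C_0}|c(s(\gamma))-c(r(\gamma))|&\ge\eta\quad\text{on }\overline H\setminus G^{(0)},\label{eq:control1}\\
\max_{c\in\mathcal C_0}\max\{|c(s(\gamma))-c(s(\gamma'))|,|c(r(\gamma))-c(r(\gamma'))|\}&\ge\eta\quad\text{on }\Xi.\label{eq:control2}
\end{align}

\subsection{A metrizable model}
If $X$ is metrizable, for instance if $G$ is second countable, the reader may take $M=X$ and $p=\mathrm{id}$ in the next lemma. In general we pass to a metrizable quotient of $X$ whose dimension is still at most $n$ and to which the maps $\beta_i$ descend.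

\begin{lemma}\label{lem:model}
There are a compact metrizable space $M$ with $\dim M\le n$ and a continuous surjection $p\colon X\to M$ such that the algebra $\mathcal C=\{\bar c\circ p:\bar c\in C(M)\}$ contains $\mathcal C_0$ and the restrictions of all $\theta_\sigma,b_i^s,b_i^r$, and is mapped into itself by all $\Lambda_i,\Lambda_i'$.
\end{lemma}

\begin{proof}
Let $\mathcal S_0\subseteq C(X)$ be the finite set of the listed functions. Given a countable $\mathcal S_j$, let $\mathcal S_{j+1}\supseteq\mathcal S_j$ be a countable set that contains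
\begin{itemize}
\item the $*$-algebra over $\mathbb Q(i)$ generated by $\mathcal S_j\cup\{1\}$;
\item the functions $\Lambda_i(c)$, $\Lambda_i'(c)$ and $(|c|-\frac12)_+$ for $c\in\mathcal S_j$;
\item for each finite subset of $\mathcal S_j$ whose cozero sets cover $X$, finitely many functions whose cozero sets cover $X$, refine the given cover, and have order at most $n+1$.
\end{itemize}
For the last item take a finite open refinement of order at most $n+1$ and a partition of unity subordinate to it. Let $\mathcal S=\bigcup_j\mathcal S_j$ and $\mathcal C=\overline{\mathcal S}$. This is a separable unital sub-$\mathrm C^*$-algebra of $C(X)$, invariant under the bounded maps $\Lambda_i,\Lambda_i'$. Its spectrum $M$ is compact metrizable, and the inclusion $\mathcal C\subseteq C(X)$ is induced by a continuous surjection $p$. Write $c=\bar c\circ p$ for $c\in\mathcal C$.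

The cozero sets of the functions $\bar c$, $c\in\mathcal S$, form a base of $M$. Indeed, let $u\in O$ with $O$ open, choose $g\in C(M,[0,1])$ with $g(u)=1$ and $g=0$ off $O$, and choose $c\in\mathcal S$ with $\|\bar c-g\|<\frac14$; the cozero set $\{|\bar c|>\frac12\}$ of $(|\bar c|-\frac12)_+$ contains $u$ and lies in $O$. So a finite open cover of $M$ is refined by the cozero sets of finitely many $\bar c$ with $c$ in one $\mathcal S_j$. The third item supplies functions in $\mathcal S_{j+1}$. Since $p$ is surjective and $p^{-1}(\{\bar c\ne0\})=\{c\ne0\}$, their cozero sets in $M$ cover $M$, refine the given cover and have order at most $n+1$.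
\end{proof}

For $i\in I$ let $S_i=\{\overline{b_i^s}>0\}$ and $R_i=\{\overline{b_i^r}>0\}$. These are open in $M$, with $p^{-1}(S_i)=s(B_i)$ and $p^{-1}(R_i)=r(B_i)$. Let $x,x'\in s(B_i)$ with $p(x)=p(x')$. For $c\in\mathcal C$ both $\Lambda_i(c)$ and $b_i^s$ take equal values at $x$ and $x'$, and $b_i^s(x)>0$, so $c(\beta_ix)=c(\beta_ix')$. Hence $p(\beta_ix)=p(\beta_ix')$, and there is a map $\bar\beta_i\colon S_i\to R_i$ with $\bar\beta_i\circ p=p\circ\beta_i$ on $s(B_i)$. It is continuous because $\bar c\circ\bar\beta_i=\overline{\Lambda_i(c)}/\overline{b_i^s}$ is continuous on $S_i$ for every $\bar c\in C(M)$. The same argument with $\Lambda_i'$ shows that $\beta_i^{-1}$ descends to a continuous inverse, so $\bar\beta_i$ is a homeomorphism.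

Call $V\subseteq M$ \emph{small} if $|\bar c(u)-\bar c(u')|<\eta$ for all $u,u'\in V$ and $c\in\mathcal C_0$. Points and subsets of small sets are small, and every point has a small open neighborhood. From \eqref{eq:control1}, \eqref{eq:control2} and $\eta\le\varepsilon$ we read off:
\begin{enumerate}
\item[(S1)] If $V$ is small and $\gamma\in H$ has $s(\gamma),r(\gamma)\in p^{-1}(V)$, then $\gamma$ is a unit. In particular $p$ is injective on every $H_\sigma$-orbit.
\item[(S2)] If $V,V'$ are small and $\gamma,\gamma'\in H$ have sources in $p^{-1}(V)$ and ranges in $p^{-1}(V')$, then $|f(\gamma)-f(\gamma')|<\varepsilon$ for $f\in\mathcal F$. Also $|v_\sigma(x)-v_\sigma(x')|<\varepsilon$ for $x,x'\in p^{-1}(V)$.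
\end{enumerate}

\subsection{Windows, paths and the cut}
The bisections $B_i$, $i\in I_\sigma$, will generate the dynamics. We add a second kind of generator, the identity maps of small sets. They create no new arrows, but their windows will chop the levels into small sets and label the points of an orbit. Cover the compact set $\{\bar\theta_\sigma\ge\frac12\}$ by finitely many small open sets $S_i\subseteq\{\bar\theta_\sigma>\frac14\}$, $i\in J_\sigma$, and for these $i$ put $R_i=S_i$, $\bar\beta_i=\mathrm{id}$, $B_i=p^{-1}(S_i)\subseteq H_\sigma^{(0)}$ and $\beta_i=\mathrm{id}$. Let $\Gamma_\sigma=I_\sigma\sqcup J_\sigma$. Choose compact sets $E_i\subseteq S_i$ as follows. For $i\in J_\sigma$ choose them with $\bigcup_{i\in J_\sigma}E_i=\{\bar\theta_\sigma\ge\frac12\}$. For $i\in I_\sigma$ write $L_\sigma=\bigcup_{i\in I_\sigma}L_{\sigma,i}$ with compact $L_{\sigma,i}\subseteq B_i$ and put $E_i=p(s(L_{\sigma,i}))$.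

Fix $\sigma$ in this subsection and the next. A \emph{window family} for $\sigma$ is a family $P=(P_i)_{i\in\Gamma_\sigma}$ of open subsets of $M$ with $E_i\subseteq P_i\subseteq\overline{P_i}\subseteq S_i$. A \emph{letter} is a pair $e=(i,\pm)$ with $i\in\Gamma_\sigma$. Put
\[\bar\beta_{(i,+)}=\bar\beta_i,\quad\operatorname{dom}_{(i,+)}=P_i,\qquad\bar\beta_{(i,-)}=\bar\beta_i^{-1},\quad\operatorname{dom}_{(i,-)}=\bar\beta_i(P_i).\]
These domains are open, and their closures are $\overline{P_i}$ and $\bar\beta_i(\overline{P_i})$. An \emph{open} (\emph{closed}) \emph{$P$-path} with word $w=(e_1,\dots,e_l)$, $l=|w|\ge0$, is a sequence $u_0,\dots,u_l$ in $M$ with $u_{k-1}\in\operatorname{dom}_{e_k}$ (with $u_{k-1}\in\overline{\operatorname{dom}_{e_k}}$) and $u_k=\bar\beta_{e_k}(u_{k-1})$. A path is determined by its word and starting point. Reverses and concatenations of open (closed) paths are open (closed) paths. Let $P_w\subseteq Q_w$ be the sets of starting points of open and of closed paths with word $w$, and let $\bar\beta_w\colon Q_w\to M$ be the endpoint map. For the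 empty word $P_w=Q_w=M$ and $\bar\beta_w=\mathrm{id}$. Induction on $|w|$, using $P_{ew}=\operatorname{dom}_e\cap\bar\beta_e^{-1}(P_w)$ and the same formula for $Q$, shows that $P_w$ is open and $Q_w$ is compact; and $\bar\beta_w$ is continuous and injective.

\begin{lemma}\label{lem:paths}
\begin{enumerate}
\item[(a)] A point reached from $u_0$ by a closed (open) $P$-path is reached from $u_0$ by a closed (open) $P$-path of length at most $N-1$.
\item[(b)] The \emph{cut} $Z(P)=\bigcup_{1\le|w|\le N}(Q_w\setminus P_w)$ is compact. Every closed path that starts outside $Z(P)$ is an open path. If one point of a closed path lies in $Z(P)$, then all its points do.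
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $u_0,\dots,u_l$ be a closed path with $l\ge1$ and let $x_0\in p^{-1}(u_0)$. Since $p^{-1}(S_i)=s(B_i)$, $p^{-1}(R_i)=r(B_i)$ and $B_i\subseteq H_\sigma$, we can apply the maps $\beta_i^{\pm1}$ successively and obtain points $x_k$ in the $H_\sigma$-orbit of $x_0$ with $p(x_k)=u_k$. So the path visits at most $N$ distinct points. Deleting the part between two visits to the same point leaves a path of the same kind, and a path without repetitions has length at most $N-1$.

(b) The cut is a finite union of compact sets. Let $u_0,\dots,u_l$ be a closed path that is not open, say $u_k\notin\operatorname{dom}_{e_{k+1}}$. Join $u_0$ to $u_k$ by a closed path of length at most $N-1$ and append $e_{k+1}$. The resulting word $w$ has $1\le|w|\le N$ and $u_0\in Q_w\setminus P_w$, so $u_0\in Z(P)$. For the last statement, let $u\in Q_w\setminus P_w$ with $1\le|w|\le N$ and $u'$ be points of one closed path. A part of the path or its reverse leads from $u'$ to $u$; appending $w$ gives a closed path from $u'$ that is not open, so $u'\in Z(P)$.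
\end{proof}

\subsection{Towers off the cut}
Let $\Omega=\Omega(P)=\bigcup_{i\in J_\sigma}P_i$, and let $K=K(P)$ be the subgroupoid generated by the open bisections $B_i\cap s^{-1}(p^{-1}(P_i))$, $i\in\Gamma_\sigma$. Call a subset of $M$ \emph{$P$-invariant} if it contains the endpoint of every closed $P$-path that starts in it.

\begin{lemma}\label{lem:offcut}
The set $K$ is an open subgroupoid with $L_\sigma\subseteq K\subseteq H_\sigma$ and $K^{(0)}=p^{-1}(\Omega)\supseteq\operatorname{supp}v_\sigma$. If $Z^+\supseteq Z(P)$ is closed and $P$-invariant, then $p^{-1}(\Omega\setminus Z^+)$ is a finite disjoint union of $K$-towers that satisfy \textup{(P4)} for $v_\sigma$.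
\end{lemma}

\begin{proof}
The generators are open subsets of $H_\sigma$, and $L_{\sigma,i}$ lies in the $i$-th generator because $p(s(L_{\sigma,i}))=E_i\subseteq P_i$. The $i$-th generator has source $p^{-1}(P_i)$ and range $p^{-1}(\bar\beta_i(P_i))$. For $i\in I_\sigma$ we have $S_i\cup R_i\subseteq\{\bar\theta_\sigma>\frac12\}\subseteq\Omega$, so all domains of letters lie in $\Omega$ and $K^{(0)}=p^{-1}(\Omega)$. This set contains $\{\theta_\sigma=1\}\supseteq\operatorname{supp}v_\sigma$.

For $u\in\Omega$ let $[u]\subseteq\Omega$ be the set of points reached from $u$ by open paths; these sets are the classes of an equivalence relation. An arrow of $K$ is a product of generators and their inverses, so it projects to an open path, and an open path lifts as in the proof of Lemma~\ref{lem:paths}(a). Together with (S1) this shows that $p$ maps the $K$-orbit of $x\in K^{(0)}$ bijectively onto $[p(x)]$. By reversing paths, the complement of $Z^+$ is $P$-invariant too, so $[u]\subseteq\Omega\setminus Z^+$ for $u\in\Omega\setminus Z^+$.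

Define the \emph{label} of $u\in\Omega\setminus Z^+$ as $j(u)=\{i\in J_\sigma:u\in P_i\}\ne\emptyset$, and its \emph{type} as
\[t(u)=\{j(u'):u'\in[u]\}=\{j(\bar\beta_w(u)):|w|\le N-1,\ u\in P_w\},\]
where the second equality is Lemma~\ref{lem:paths}(a). The type is constant on classes and takes finitely many values. The label is injective on each class: if $u_1,u_2\in[u]$ and $i\in j(u_1)\cap j(u_2)$, lift $u_1,u_2$ to points of one $K$-orbit; the arrow between them is a unit by (S1), applied to the small set $P_i$, so $u_1=u_2$. For $1\le|w|\le N$ the set $P_w\setminus Z^+=Q_w\setminus Z^+$ is open and closed in $M\setminus Z^+$. With $w=(i,+)$ this shows that $j$ is locally constant on $\Omega\setminus Z^+$. Near a given point the finite set of words $w$ with $|w|\le N-1$ and $u\in P_w$ is constant, and each $j\circ\bar\beta_w$ is locally constant; so $t$ is locally constant.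

For a value $\mathcal T$ of $t$ and $J\in\mathcal T$ put
\[V^{\mathcal T}_J=\{u\in\Omega\setminus Z^+:t(u)=\mathcal T,\ j(u)=J\},\qquad W^{\mathcal T}_J=p^{-1}(V^{\mathcal T}_J),\qquad W^{\mathcal T}=\bigsqcup_{J\in\mathcal T}W^{\mathcal T}_J .\]
These sets are open, and $W^{\mathcal T}=p^{-1}(t^{-1}(\mathcal T))$ is nonempty and $K$-invariant. A $K$-orbit in $W^{\mathcal T}$ is mapped bijectively onto a class by $p$, and the class is mapped bijectively onto $\mathcal T$ by $j$; so the orbit meets each $W^{\mathcal T}_J$ exactly once. The towers $W^{\mathcal T}$ partition $p^{-1}(\Omega\setminus Z^+)$. Each $V^{\mathcal T}_J$ is small, being contained in $P_i$ for $i\in J$, and (S2) gives (P4).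
\end{proof}

\subsection{Choice of the windows}
We need $n+1$ systems of windows whose cuts have no common point. The plan is to lower the dimension by one at each stage: if the cuts chosen so far intersect in a set $T$ of dimension at most $a$, the next cut should meet $T$ in dimension at most $a-1$. Lemma~\ref{lem:dim}(a) controls the boundaries of the new windows on a closed set given in advance. But the cut consists of the boundaries transported along paths, so the set given in advance has to be the saturation of $T$ under paths, and the paths depend on the windows that we are about to choose. We break the circle by nesting: the new windows lie inside the old ones, so the new paths are among the old paths, and we saturate $T$ under the old paths.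

For each $\sigma$ choose any window family $P^{\sigma,n+1}$, and let $T^{(n)}=M$. We treat $a=n,n-1,\dots,0$. At stage $a$ we are given window families $P^{\sigma,a+1}$ and a closed set $T^{(a)}$ with $\dim T^{(a)}\le a$. Write $Q_w^{\sigma,a}$ for the set $Q_w$ of the family $P^{\sigma,a}$. For closed $B\subseteq M$ let
\[\operatorname{Sat}(B)=\bigcup_{\sigma\in\Sigma}\ \bigcup_{|w|\le N}\bar\beta_w\big(B\cap Q_w^{\sigma,a+1}\big)\supseteq B .\]
Put $T_0=T^{(a)}$, $T_{k+1}=\operatorname{Sat}(T_k)$ and $T_*=T_{|\Sigma|}$. The sets $T_k$ increase, and by Lemma~\ref{lem:dim}(b) they are compact of dimension at most $a$. By Lemma~\ref{lem:dim}(a) there are open sets $P_i^{\sigma,a}$ with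
\[E_i\subseteq P_i^{\sigma,a}\subseteq\overline{P_i^{\sigma,a}}\subseteq P_i^{\sigma,a+1},\qquad\dim(\partial P_i^{\sigma,a}\cap T_*)\le a-1 .\]
Every closed $P^{\sigma,a}$-path is a closed $P^{\sigma,a+1}$-path. Let $K_{\sigma,a}$, $\Omega_{\sigma,a}$, $Z_{\sigma,a}$ be the groupoid, the set $\Omega$ and the cut of $P^{\sigma,a}$. To meet difficulty (iii) of Section~\ref{sec:examples}, define recursively along $\prec$
\[Z^+_{\sigma,a}=Z_{\sigma,a}\cup\bigcup_{\rho\prec\sigma}\ \bigcup_{|w|\le N-1}\bar\beta_w\big(Z^+_{\rho,a}\cap Q_w^{\sigma,a}\big).\]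
These sets are compact. The empty word gives $Z^+_{\rho,a}\subseteq Z^+_{\sigma,a}$ for $\rho\prec\sigma$. The set $Z^+_{\sigma,a}$ is $P^{\sigma,a}$-invariant: $Z_{\sigma,a}$ is so by Lemma~\ref{lem:paths}(b), and by Lemma~\ref{lem:paths}(a) the remaining part is the set of all points reached from some $Z^+_{\rho,a}$ by closed $P^{\sigma,a}$-paths. Put $\widehat Z_a=\bigcup_\sigma Z^+_{\sigma,a}$ and $T^{(a-1)}=T^{(a)}\cap\widehat Z_a$.

\begin{lemma}\label{lem:drop}
$\dim T^{(a-1)}\le a-1$.
\end{lemma}

\begin{proof}
Let $u\in T^{(a)}\cap Z^+_{\sigma,a}$. Unwinding the recursive definition, we find a chain $\sigma_0\prec\dots\prec\sigma_k=\sigma$, so $k\le|\Sigma|-1$, and points $u^0\in Z_{\sigma_0,a}$, $u^1,\dots,u^k=u$, such that $u^\nu$ is reached from $u^{\nu-1}$ by a closed $P^{\sigma_\nu,a}$-path of length at most $N-1$. Reversing these paths one at a time, starting from $u\in T_0$, gives $u^0\in T_k$. Now $u^0$ starts a closed $P^{\sigma_0,a}$-path $u_0,\dots,u_l$ with $l\le N$ that is not open, say $u_{k'}\in\overline{\operatorname{dom}_e}\setminus\operatorname{dom}_e$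 for the letter $e=e_{k'+1}$. If $e=(i,+)$, then $u''=u_{k'}$ lies in $\partial P_i^{\sigma_0,a}$. If $e=(i,-)$, then $u_{k'}\in\bar\beta_i(\overline{P_i^{\sigma_0,a}})\setminus\bar\beta_i(P_i^{\sigma_0,a})$, so $u''=u_{k'+1}$ lies in $\partial P_i^{\sigma_0,a}$. In both cases $u''\in\operatorname{Sat}(T_k)\subseteq T_*$.

Going back from $u''$ to $u^0$ and on to $u$, we get $u=\omega(u'')$ with $\omega=\bar\beta_{w_k}\circ\dots\circ\bar\beta_{w_0}$, where $|w_\nu|\le N$ and $\bar\beta_{w_\nu}$ has domain $Q_{w_\nu}^{\sigma_\nu,a}$. There are finitely many such composites, and each is continuous and injective on the compact set where it is defined. So $T^{(a-1)}$ lies in a finite union of sets $\omega(\partial P_i^{\sigma_0,a}\cap T_*\cap\operatorname{dom}\omega)$, and Lemma~\ref{lem:dim}(b) with (E1) finishes the proof.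
\end{proof}

After stage $0$ we have $\dim T^{(-1)}\le-1$, that is, $\bigcap_{a=0}^n\widehat Z_a=\emptyset$. The nesting has a second use: $K_{\sigma,a}\subseteq K_{\sigma,a+1}$ and $\Omega_{\sigma,a}\subseteq\Omega_{\sigma,a+1}$.

\subsection{The functions}
\begin{proof}[End of the proof of Proposition~\ref{prop:cuts}]
Let $O_{\sigma,a}=p^{-1}(\Omega_{\sigma,a}\setminus Z^+_{\sigma,a})$, and let $\mathcal W_{\sigma,a}$ be the family of towers from Lemma~\ref{lem:offcut} with union $O_{\sigma,a}$. The open sets $M\setminus\widehat Z_a$ cover $M$; choose compact $M_a\subseteq M\setminus\widehat Z_a$ with $\bigcup_{a=0}^nM_a=M$. We construct continuous $K_{\sigma,a}$-invariant functions $g_{\sigma,a}\colon G^{(0)}\to[0,1]$ with compact support in $O_{\sigma,a}$. Go through $\Sigma$ in an order in which $\tau$ comes before $\sigma$ whenever $\sigma\prec\tau$, and for each $\sigma$ go through $a=0,1,\dots,n$. Let $g_{\sigma,a}$ be the function given by Lemma~\ref{lem:tower}(b) for the compact set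
\[Y_{\sigma,a}=\big(\operatorname{supp}v_\sigma\cap p^{-1}(M_a)\big)\cup\bigcup_{\tau\succ\sigma}\ \bigcup_{a'<a}\big(\operatorname{supp}g_{\tau,a}\cap\operatorname{supp}g_{\sigma,a'}\big),\]
which involves only functions already constructed. We check that $Y_{\sigma,a}\subseteq O_{\sigma,a}$. For the first part, $\operatorname{supp}v_\sigma\subseteq p^{-1}(\Omega_{\sigma,a})$ and $M_a\cap Z^+_{\sigma,a}=\emptyset$. For the other parts, $\operatorname{supp}g_{\sigma,a'}\subseteq p^{-1}(\Omega_{\sigma,a'})\subseteq p^{-1}(\Omega_{\sigma,a})$, and $\operatorname{supp}g_{\tau,a}$ misses $p^{-1}(Z^+_{\tau,a})\supseteq p^{-1}(Z^+_{\sigma,a})$; this is the purpose of the enlarged cuts. Put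
\[h_{\sigma,a}=g_{\sigma,a}\prod_{j>a}(1-g_{\sigma,j}).\]
Each factor is $K_{\sigma,a}$-invariant, because $K_{\sigma,a}\subseteq K_{\sigma,j}$ for $j\ge a$, and $\operatorname{supp}h_{\sigma,a}\subseteq\operatorname{supp}g_{\sigma,a}$. So (P3) holds, (P2) and (P4) hold by Lemma~\ref{lem:offcut}, and (P1) is assumed.

(a) The sum telescopes: $\sum_ah_{\sigma,a}=1-\prod_a(1-g_{\sigma,a})$. A point $x\in\operatorname{supp}v_\sigma$ lies in some $p^{-1}(M_a)$, and then $g_{\sigma,a}(x)=1$.

(b) Let $\sigma\prec\tau$ and $a<j$. The product $h_{\sigma,a}h_{\tau,j}$ contains the factors $g_{\sigma,a}$, $1-g_{\sigma,j}$ and $g_{\tau,j}$. Where $g_{\sigma,a}g_{\tau,j}\ne0$ we are in $Y_{\sigma,j}$, and there $g_{\sigma,j}=1$.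
\end{proof}

\section{The two colorings}\label{sec:colorings}

The upper bounds are trivial if their right-hand sides are infinite. So let $d=\operatorname{dad}(G)<\infty$ and $n=\dim_c(G^{(0)})<\infty$. In both proofs we fix approximation data $(\mathcal F,L,\varepsilon)$, choose $\Sigma$, $v_\sigma$, $H_\sigma$, and apply Proposition~\ref{prop:criterion} to the pieces of Proposition~\ref{prop:cuts}, with $\Pi=\Sigma\times\{0,\dots,n\}$. The size of $\Pi$ will depend only on $d$ and $n$. By Proposition~\ref{prop:cuts}(a), $\sum_{\sigma,a}h_{\sigma,a}v_\sigma=\sum_\sigma v_\sigma$, so condition (i) of Proposition~\ref{prop:criterion} reads $1-\varepsilon\le\sum_\sigma v_\sigma\le1$ on $s(L)$.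

\begin{proof}[Proof of Theorem~\ref{thm:product}]
Take $q_i,H_i$ from Lemma~\ref{lem:weights} with tolerance $\varepsilon/(d+1)$. Let $\Sigma=\{0,\dots,d\}$ with the empty order and $v_i=q_i\prod_{j<i}(1-q_j)$. Then $\operatorname{supp}v_i\subseteq\operatorname{supp}q_i\subseteq H_i^{(0)}$ and $L\cap G|_{\operatorname{supp}v_i}\subseteq H_i$. The function $v_i$ is a product of at most $d+1$ factors with values in $[0,1]$, each of which changes by at most $\varepsilon/(d+1)$ along an arrow of $L$; this gives (P1). Also $\sum_iv_i=1-\prod_i(1-q_i)=1$ on $s(L)$. Give each element of $\Pi$ its own color, so that condition (ii) is void. We obtain $\dim^{+1}_{\mathrm{diag}}(D\subset A)\le(d+1)(n+1)$, and $n\le\dim(G^{(0)})$.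
\end{proof}

For the additive bound we need regions that are disjoint unless their indices are comparable, as in Example~\ref{ex:product}. They come from sorting the values $q_0(x),\dots,q_d(x)$. For $d=1$ the functions $r_\sigma$ below are $(q_0-q_1)_+$, $(q_1-q_0)_+$ and $\min\{q_0,q_1\}$.

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:main}]
Take $q_i,H_i$ from Lemma~\ref{lem:weights} with tolerance $\varepsilon/2$. Let $\Sigma$ be the set of nonempty subsets of $\{0,\dots,d\}$, ordered by strict inclusion. With $\max\emptyset=0$ put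
\[r_\sigma=\Big(\min_{i\in\sigma}q_i-\max_{i\notin\sigma}q_i\Big)_+,\qquad O_\sigma=\{r_\sigma>0\},\qquad v_\sigma=\Big(r_\sigma-\frac{\varepsilon}{d+1}\Big)_+ .\]
Fix $x$, let $c_1>\dots>c_k$ be the distinct values among the $q_i(x)$, put $c_{k+1}=0$, and let $\sigma_l=\{i:q_i(x)\ge c_l\}$. If $r_\sigma(x)>0$, then every $q_i(x)$ with $i\in\sigma$ exceeds every $q_i(x)$ with $i\notin\sigma$, so $\sigma$ is one of the sets $\sigma_1\subsetneq\dots\subsetneq\sigma_k$; and $r_{\sigma_l}(x)=c_l-c_{l+1}$. Consequently $O_\sigma\cap O_\tau=\emptyset$ if $\sigma$ and $\tau$ are incomparable, at most $d+1$ of the numbers $r_\sigma(x)$ are nonzero, and $\sum_\sigma r_\sigma(x)=c_1=\max_iq_i(x)$. On $s(L)$ this gives $1-\varepsilon\le\sum_\sigma v_\sigma\le1$. Along an arrow of $L$ the minimum and the maximum each change by at most $\varepsilon/2$, so $v_\sigma$ changes by at most $\varepsilon$.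

Let $i=\min\sigma$. Since $r_\sigma\le q_i$, we have $O_\sigma\subseteq\{q_i>0\}\subseteq H_i^{(0)}$, and $\operatorname{supp}v_\sigma\subseteq\{r_\sigma\ge\varepsilon/(d+1)\}$ is a compact subset of $O_\sigma$; the subtraction of $\varepsilon/(d+1)$ serves to obtain this inclusion. Then $H_\sigma=H_i\cap G|_{O_\sigma}$ is an open relatively compact subgroupoid with unit space $O_\sigma$, and $L\cap G|_{\operatorname{supp}v_\sigma}\subseteq H_\sigma$ by Lemma~\ref{lem:weights}(b). So Proposition~\ref{prop:cuts} applies, and $\operatorname{supp}h_{\sigma,a}\subseteq K_{\sigma,a}^{(0)}\subseteq O_\sigma$. Put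
\[\chi(\sigma,a)=a+d+1-|\sigma|\in\{0,\dots,d+n\}.\]
Let $(\sigma,a)\ne(\tau,j)$ have the same color. Then $\sigma\ne\tau$, since $\sigma=\tau$ forces $a=j$. If $\sigma$ and $\tau$ are incomparable, then $h_{\sigma,a}h_{\tau,j}=0$ because $O_\sigma\cap O_\tau=\emptyset$. If, say, $\sigma\subsetneq\tau$, then $j-a=|\tau|-|\sigma|>0$ and $h_{\sigma,a}h_{\tau,j}=0$ by Proposition~\ref{prop:cuts}(b). Proposition~\ref{prop:criterion} gives $\dim_{\mathrm{diag}}(D\subset A)\le d+n$.
\end{proof}

\section{The lower bounds}\label{sec:lower}

Now an approximation is given and we have to extract open covers and compact subgroupoids from it. Condition (D5) makes this possible, because normalizers are supported on bisections.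

\begin{lemma}\label{lem:normalizers}
Let $n\in A$ be a normalizer of $D$.
\begin{enumerate}
\item[(a)] If $n\ge0$, then $n\in D$.
\item[(b)] The set $\{n\ne0\}\subseteq G$ is an open bisection.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $(u_\mu)\subseteq D$ be an approximate unit of $A$. Then $n^2=\lim nu_\mu n\in D$, so $n=(n^2)^{1/2}\in D$.

(b) The set is open since $n$ is a continuous function on $G$. Suppose that $\gamma_1\ne\gamma_2$ have the same source $x$ and $n(\gamma_1)n(\gamma_2)\ne0$. Let $\zeta=\gamma_1\gamma_2^{-1}$, which is not a unit, and $z=s(\zeta)=r(\gamma_2)$. For $b\in D$, formula \eqref{eq:coeff} gives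
\[(nbn^*)(\zeta)=\sum_{\beta\in G_z}b(r(\beta))\,n(\zeta\beta^{-1})\,\overline{n(\beta^{-1})},\]
and $\sum_\beta|n(\zeta\beta^{-1})n(\beta^{-1})|<\infty$. The term with $\beta=\gamma_2^{-1}$ is $b(x)n(\gamma_1)\overline{n(\gamma_2)}$. Choose a finite set $\Phi\subseteq G_z\setminus\{\gamma_2^{-1}\}$ such that the sum of $|n(\zeta\beta^{-1})n(\beta^{-1})|$ over $\beta\notin\Phi\cup\{\gamma_2^{-1}\}$ is less than $|n(\gamma_1)n(\gamma_2)|$. By principality $r(\beta)\ne x$ for $\beta\in\Phi$, so there is $b\in D$ with $0\le b\le1$, $b(x)=1$ and $b=0$ on $r(\Phi)$. Then $(nbn^*)(\zeta)\ne0$, although $nbn^*\in D$ vanishes off $G^{(0)}$. So $s$ is injective on $\{n\ne0\}$. Applying this to the normalizer $n^*$, for which $\{n^*\ne0\}=\{n\ne0\}^{-1}$, shows that $r$ is injective on $\{n\ne0\}$.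
\end{proof}

Let $(F,\psi,\varphi)$ satisfy (D1), (D3), (D4), (D5). Write $\psi_i,\varphi_i$ for the components that belong to $F^{(i)}$, so that $\varphi\psi=\sum_{i=0}^d\varphi_i\psi_i$. Index the diagonal matrix units of $F^{(i)}$ by a set $\Delta_i$ and write $l\sim l'$ if $l,l'\in\Delta_i$ belong to the same matrix summand. The matrix units of $F^{(i)}$ are then $e_{ll'}$ with $l\sim l'$, and the coefficients of $y\in F$ satisfy $|y_{ll'}|\le\|y\|$. Put $n_{ll'}=\varphi(e_{ll'})$ and $h_l=n_{ll}$. By Lemma~\ref{lem:normalizers}(a), $h_l\in D$, and by order zero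
\begin{equation}\label{eq:single}
\text{for each $i$ and $x\in G^{(0)}$, at most one $l\in\Delta_i$ has $h_l(x)>0$.}
\end{equation}
By (D4), for $0\le b\in D$ we have $\varphi_i\psi_i(b)=\sum_{l\in\Delta_i}\psi(b)_{ll}h_l\in D$; at each point this is a sum of nonnegative terms of which at most one is nonzero.

\begin{lemma}\label{lem:compact}
Fix $i$. Every arrow lies in at most one of the sets $\{n_{ll'}\ne0\}$, $l\sim l'$ in $\Delta_i$. For every $c>0$ the set $\mathcal R_i(c)=\bigcup_{l\sim l'}\{|n_{ll'}|\ge c\}$ is a compact subgroupoid of $G$.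
\end{lemma}

\begin{proof}
By \eqref{eq:orderzero}, $\varphi_i(x)\varphi_i(y)$ depends only on $xy$. Together with $n_{ll'}^*=n_{l'l}$ this gives
\[n_{ll'}^*n_{ll'}=h_{l'}^2,\qquad n_{ll'}n_{ll'}^*=h_l^2,\qquad n_{ll'}n_{l'm}=h_l\,n_{lm}.\]
Let $B_{ll'}=\{n_{ll'}\ne0\}$, a bisection by Lemma~\ref{lem:normalizers}(b), and let $\gamma\in B_{ll'}$. By \eqref{eq:coeff}, $(n_{ll'}^*n_{ll'})(s(\gamma))=\sum_{\beta\in G_{s(\gamma)}}|n_{ll'}(\beta)|^2=|n_{ll'}(\gamma)|^2$. Applying this also to $\gamma^{-1}\in B_{l'l}$, we get
\begin{equation}\label{eq:modulus}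
|n_{ll'}(\gamma)|=h_{l'}(s(\gamma))=h_l(r(\gamma))>0 .
\end{equation}
By \eqref{eq:single}, $\gamma$ determines $l$ and $l'$. Let $\gamma_1\in B_{ll'}$ and $\gamma_2\in B_{mm'}$ be composable. Then $h_{l'}$ and $h_m$ are positive at $s(\gamma_1)=r(\gamma_2)$, so $l'=m$. In the sum for $(n_{ll'}n_{l'm'})(\gamma_1\gamma_2)$ only $\beta=\gamma_2$ contributes, so the value is $n_{ll'}(\gamma_1)n_{l'm'}(\gamma_2)\ne0$. Hence $h_ln_{lm'}$ does not vanish at $\gamma_1\gamma_2$, so $\gamma_1\gamma_2\in B_{lm'}$, and \eqref{eq:modulus} gives $|n_{lm'}(\gamma_1\gamma_2)|=h_l(r(\gamma_1))=|n_{ll'}(\gamma_1)|$. Thus $\mathcal R_i(c)$ is closed under products, and under inverses because $|n_{l'l}(\gamma^{-1})|=|n_{ll'}(\gamma)|$. It is a finite union of compact sets since $n_{ll'}\in C_0(G)$.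
\end{proof}

For the rest of the section let $d=\dim_{\mathrm{diag}}(D\subset A)<\infty$ and $c=\frac1{2(d+1)}$.

\begin{proof}[Proof that $\dim_c(G^{(0)})\le d$]
Let $C\subseteq G^{(0)}$ be compact. A finite open cover of $C$ is the trace of open sets $O_1,\dots,O_k\subseteq G^{(0)}$. Choose $f_\alpha\in C_c(O_\alpha,[0,1])$ such that $e=\sum_\alpha f_\alpha$ equals $1$ on $C$. Let $0<\varepsilon<c/k$, so that $k\varepsilon<\frac12$, and take $(F,\psi,\varphi)$ from the net with $\|\varphi\psi(f_\alpha)-f_\alpha\|\le\varepsilon$ for all $\alpha$. For $l\in\Delta_i$ let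
\[U_l=\{x\in C:\psi(e)_{ll}\,h_l(x)>c\}.\]
For $x\in C$ we have $\sum_i\varphi_i\psi_i(e)(x)\ge1-k\varepsilon>\frac12$, so $\varphi_i\psi_i(e)(x)>c$ for some $i$, and this value is a single term $\psi(e)_{ll}h_l(x)$. So the open sets $U_l$ cover $C$. By \eqref{eq:single} the sets $U_l$ with $l\in\Delta_i$ are disjoint for fixed $i$, so the cover has order at most $d+1$. Given $l$, choose $\alpha$ with $\psi(f_\alpha)_{ll}\ge\psi(e)_{ll}/k$. For $x\in U_l$ we get $\varphi\psi(f_\alpha)(x)\ge\psi(f_\alpha)_{ll}h_l(x)>c/k$, so $f_\alpha(x)>c/k-\varepsilon>0$ and $x\in O_\alpha$. Hence $\dim C\le d$.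
\end{proof}

For the dynamic asymptotic dimension the candidates are at hand: $U_i$ is the set where color $i$ carries a definite share of the unit, and $\mathcal R_i(c/2)$ is the compact subgroupoid. The difficulty is to show that an arrow $\gamma$ that starts in $U_i$ is seen by color $i$ itself. The approximation controls only the sum over all colors, so another color might account for $\gamma$. Positivity excludes this: we test with positive elements that vanish on the vectors $\delta_x\mp\delta_\gamma$, and each color, being dominated by the sum, must almost vanish on these vectors too.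

\begin{proof}[Proof that $\operatorname{dad}(G)\le d$]
Let $K\subseteq G$ be open and relatively compact. Choose an open relatively compact $K_1\supseteq\overline K$ and $e\in C_c(G^{(0)},[0,1])$ with $e=1$ on $s(K_1)\cup r(K_1)$. Every arrow of the compact set $\overline K\setminus G^{(0)}$ has distinct source and range, by principality. So there are finitely many open bisections $B\subseteq K_1$ with $s(B)\cap r(B)=\emptyset$ and functions $f_B\in C_c(B,[0,1])$ such that the sets $\{f_B=1\}$ cover $\overline K\setminus G^{(0)}$.

Fix $B$ and write $f=f_B$. Let $f^s=f\circ(s|_B)^{-1}$ and $f^r=f\circ(r|_B)^{-1}$, extended by $0$, and put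
\[e_B=f^s+f^r,\qquad g_B=f+f^*,\qquad a_\pm=\tfrac12(e_B\pm g_B).\]
The functions $f^s,f^r$ have disjoint supports in $s(K_1)\cup r(K_1)$, so $0\le e_B\le e$. Let $b=(f^s)^{1/2}\in D$ and let $n\in C_c(B)$ be the pointwise square root of $f$. Then $b^2=f^s$, $nn^*=f^r$, $nb=f$ and $bn^*=f^*$, so $2a_\pm=(b\pm n)(b\pm n)^*\ge0$. Thus $-e_B\le g_B\le e_B$ and $\|g_B\|\le1$.

Let $0<\varepsilon<\frac12$ satisfy $3\sqrt\varepsilon+2\varepsilon\le c/2$, and take $(F,\psi,\varphi)$ from the net with $\|\varphi\psi(y)-y\|\le\varepsilon$ for $y=e$ and all $y=e_B,g_B$. Then $\|\varphi\psi(a_\pm)-a_\pm\|\le\varepsilon$. Put $U_i=\{x:\varphi_i\psi_i(e)(x)>c\}$. These sets are open, and they cover $s(K)\cup r(K)$ because there $\sum_i\varphi_i\psi_i(e)\ge1-\varepsilon>\frac12$.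

\emph{Claim.} If $f_B(\gamma)=1$ and $x=s(\gamma)$, then $|\varphi_i\psi_i(g_B)(\gamma)-\varphi_i\psi_i(e)(x)|\le3\sqrt\varepsilon+2\varepsilon$ for every $i$.

Let $y=r(\gamma)$. Since $s(B)\cap r(B)=\emptyset$, the set $B$ contains neither units nor $\gamma^{-1}$, and $e_B(x)=e_B(y)=1$. So $a_\pm(x)=a_\pm(y)=\frac12$ and $a_\pm(\gamma)=a_\pm(\gamma^{-1})=\pm\frac12$. For $\xi_\pm=\delta_x\mp\delta_\gamma\in\ell^2(G_x)$, formula \eqref{eq:coeff} gives
\[\langle\lambda_x(a_\pm)\xi_\pm,\xi_\pm\rangle=a_\pm(x)+a_\pm(y)\mp a_\pm(\gamma)\mp a_\pm(\gamma^{-1})=0 .\]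
Let $S_\pm=\lambda_x(\varphi_i\psi_i(a_\pm))$. Then $0\le S_\pm\le\lambda_x(\varphi\psi(a_\pm))\le\lambda_x(a_\pm)+\varepsilon$, so $\langle S_\pm\xi_\pm,\xi_\pm\rangle\le2\varepsilon$ and $\langle S_\pm\delta_x,\delta_x\rangle\le\frac12+\varepsilon\le1$. The Cauchy--Schwarz inequality for the positive operator $S_\pm$ gives $|\langle S_\pm\delta_x,\xi_\pm\rangle|\le\sqrt{2\varepsilon}$. Since $e_B=a_++a_-$ and $g_B=a_+-a_-$,
\begin{align*}
\varphi_i\psi_i(e_B)(x)-\varphi_i\psi_i(g_B)(\gamma)&=\langle(S_++S_-)\delta_x,\delta_x\rangle-\langle(S_+-S_-)\delta_x,\delta_\gamma\rangle\\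
&=\langle S_+\delta_x,\xi_+\rangle+\langle S_-\delta_x,\xi_-\rangle,
\end{align*}
which has modulus at most $2\sqrt{2\varepsilon}\le3\sqrt\varepsilon$. Finally $e-e_B\ge0$ vanishes at $x$, so $0\le\varphi_i\psi_i(e-e_B)(x)\le\varphi\psi(e-e_B)(x)\le2\varepsilon$. This proves the claim.

Let $\gamma\in K$ with $s(\gamma),r(\gamma)\in U_i$. If $\gamma=x$ is a unit, then $c<\varphi_i\psi_i(e)(x)=\psi(e)_{ll}h_l(x)\le h_l(x)$ for some $l\in\Delta_i$, so $\gamma\in\mathcal R_i(c/2)$. If $\gamma$ is not a unit, choose $B$ with $f_B(\gamma)=1$. By the claim, $|\varphi_i\psi_i(g_B)(\gamma)|>c-3\sqrt\varepsilon-2\varepsilon\ge c/2$. By Lemma~\ref{lem:compact} the left side is a single term $|\psi(g_B)_{ll'}|\,|n_{ll'}(\gamma)|$, and $|\psi(g_B)_{ll'}|\le\|g_B\|\le1$. So $\gamma\in\mathcal R_i(c/2)$ again. Hence the subgroupoid generated by $K\cap G|_{U_i}$ lies in the compact subgroupoid $\mathcal R_i(c/2)$, and $\operatorname{dad}(G)\le d$.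
\end{proof}

Together with Section~\ref{sec:colorings}, this completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{Eng}
Engelking, \emph{Dimension Theory}, Chapter~1.

\bibitem{GWY}
Guentner, Willett and Yu, paper on dynamic asymptotic dimension.

\bibitem{LLW}
Kang Li, Hung-Chang Liao and Wilhelm Winter, \emph{The diagonal dimension of sub-C*-algebras}, arXiv:2303.16762 (2023).

\bibitem{WZ}
Winter and Zacharias, \emph{Completely positive maps of order zero}, M\"unster J. Math. (2009).

\end{thebibliography}
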